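# Two Products, Two Signals, Two Prices: Posted Prices under Designed Information

## 1. A cut of the signal and its two revenues $F_1$, $F_2$

Let $s$ be a signal about a value vector $v=(v_1,v_2)\in\mathbb R^2_{\ge 0}$ with finite mean, and let $W=W(s)=E[v\mid s]$. Throughout, $E[Z;A]$ means $E[Z\mathbf 1_A]$.

**Definition (cut).** A cut is a measurable function $\beta=\beta(s)\in[0,1]$ with $b:=E\beta>0$. We write $\alpha=1-\beta$ and $a=E\alpha=1-b$. The cut replaces $s$ by a coarser message: $B$ with probability $\beta(s)$, and $A$ with probability $\alpha(s)$. This is called a binary garbling of $s$.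

A buyer who sees only the message has expected values
$$w_A=\frac{E[\alpha W]}{a}\ (\text{if } a>0),\qquad w_B=\frac{E[\beta W]}{b},$$
because $E[\alpha v]=E[\alpha W]$ and $E[\beta v]=E[\beta W]$. To each cut we attach three numbers:
$$m(\beta)=\frac{E[\beta W_2]}{b}=w_{B2},\qquad F_1(\beta)=E[\alpha W_1+\beta W_2],\qquad F_2(\beta)=E[\alpha(W_1-W_2)]+m(\beta).\tag{1}$$
Since $F_1(\beta)=E[\alpha(W_1-W_2)]+EW_2$, we have
$$F_2(\beta)=F_1(\beta)-\big(EW_2-m(\beta)\big).\tag{2}$$

Suppose a seller wants buyers with message $A$ to buy product 1 and buyers with message $B$ to buy product 2. The number $F_1(\beta)$ is what the seller would collect if each buyer paid the full expected value of the product assigned to him. There is an obstacle: product 2 can cost at most $w_{B2}$, and an $A$-buyer may also buy it, with utility $w_{A2}-w_{B2}$. If this is positive, the seller must leave that much utility to every $A$-buyer. The total loss is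
$$a(w_{A2}-w_{B2})=EW_2-w_{B2}=EW_2-m(\beta),$$
and subtracting it from $F_1$ gives exactly $F_2$.

**Example A.** Let $W$ be $(4,2)$ with probability $\tfrac14$, $(0,3)$ with probability $\tfrac14$, and $(0,\tfrac14)$ with probability $\tfrac12$. Then $EW_1=1$ and $EW_2=\tfrac12+\tfrac34+\tfrac18=\tfrac{11}8$. Let $\beta$ be the indicator of the two types that prefer product 2. Then $m(\beta)=\frac{3/4+1/8}{3/4}=\tfrac76$, $F_1(\beta)=1+\tfrac34+\tfrac18=\tfrac{15}8$ and $F_2(\beta)=\tfrac{15}8-\tfrac{11}8+\tfrac76=\tfrac53$. With prices $p_2=\tfrac76$, $p_1=\tfrac76+2=\tfrac{19}6$, message $A$ (values $(4,2)$) gets utility $\tfrac56$ from either product, and message $B$ (values $(0,\tfrac76)$) gets $0$ from product 2. Selling 1 to $A$ and 2 to $B$ earns $\tfrac14\cdot\tfrac{19}6+\tfrac34\cdot\tfrac76=\tfrac53$.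

The purpose of cuts is this: we shall show that for two products, whatever the seller does, with any signal and any menu of lotteries, some cut with two posted prices (or no information at all) does at least as well.

## 2. Menus of lotteries, designed signals, and the two theorems

A seller has $m$ products and faces one unit-demand buyer, whose value vector $v\in\mathbb R^m_{\ge0}$ is drawn from a commonly known prior $F$ with finite mean. The buyer does not initially know $v$. The seller commits in advance to two things: an information structure, that is, a signal $s$ jointly distributed with $v$, which the buyer observes privately; and a menu, which cannot condition directly on $s$.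

**Definition (menu).** A menu is a set of options $(x,p)$, where $x\in\mathbb R^m_{\ge0}$ with $\sigma:=\sum_i x_i\le1$ gives the probabilities of receiving the products, and $p$ is the payment. The outside option is $(0,0)$. A buyer with interim values $\hat v=E[v\mid s]$ chooses an option maximizing $x\cdot\hat v-p$, or the outside option.

**Definition (pricing mechanism).** Each product $i$ has a deterministic price $p_i$. The buyer buys the product maximizing $\hat v_i-p_i$ if this is nonnegative, and otherwise nothing. This is the menu with options $(e_i,p_i)$.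

$\mathrm{OPT}(F)$ is the supremum of expected revenue over all pairs (information structure, menu). $\mathrm{REV}_{\rm price}(F)$ is the same supremum over pricing mechanisms only, with the information structure still chosen freely.

**Conventions.** An information structure enters only through $s$ and $W=E[v\mid s]$. We assume, as part of the model, that almost every type $W(s)$ has an optimal option, chosen measurably. Ties in pricing mechanisms are broken in the seller's favor. The suprema do not depend on this: our upper bound on general menus holds for any tie-breaking, and the prices that we construct can be perturbed by an arbitrarily small $\varepsilon$ to make all preferences strict.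

Do lotteries help at all? With a fixed signal they do.

**Example B.** The types $(2,0)$, $(0,2)$, $(1,1)$ have probability $\tfrac13$ each and the buyer knows his type. The menu $(e_1,2)$, $(e_2,2)$, $((\tfrac12,\tfrac12),1)$ extracts everything: type $(2,0)$ values the lottery at $1$, its price, so buying product 1 at price 2 is optimal for him; the same holds for $(0,2)$; and $(1,1)$ pays $1$ for the lottery. Revenue is $\tfrac53$. Posted prices earn at most $\tfrac43$: if $(1,1)$ does not buy, the other two pay at most $2+2$; if he buys, some price is at most $1$, so he pays at most $1$, the type who values that product at $2$ pays at most $1$ or buys nothing (any product priced above $1$ is either worthless to him or worse), and the third pays at most $2$. But if the seller may garble, prices catch up. Pool $(2,0)$ with $(1,1)$. The pool has mean $(\tfrac32,\tfrac12)$, and prices $p_1=\tfrac32$, $p_2=2$ earn $\tfrac23\cdot\tfrac32+\tfrac13\cdot2=\tfrac53$.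

The paper of Yang Cai, Yingkai Li and Jinzhao Wu, "Multi-Dimensional Screening with Endogenous Information Disclosure", arXiv:2502.17809 (2025), gives these facts. For any $m$, pricing is optimal if $F$ is negatively affiliated (its mass function is log-submodular) or exchangeable. For $m=3$ it can fail: let $v=(0,20,9)$ or $(4,0,5)$ with probability $\tfrac12$ each. Under full information the menu $(e_2,20)$, $((\tfrac12,0,\tfrac12),\tfrac92)$ earns $\tfrac12(20+\tfrac92)=12.25$, since the first type values the lottery at exactly $\tfrac92$; pricing mechanisms earn at most $12$, as stated there. For $m=2$ the authors conjecture that pricing is optimal with no assumption on $F$. The conjecture is true.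

**Theorem 1.** Let $m=2$. For every information structure $s$ and every menu with expected revenue $R$, there is a pricing mechanism, together with a garbling of $s$ having at most two signals, whose expected revenue is at least $R$. Hence $\mathrm{REV}_{\rm price}(F)=\mathrm{OPT}(F)$ for every $F$ on $\mathbb R^2_{\ge0}$ with finite mean.

The number $2$ is sharp: for $m=3$ the statement fails, by the example just quoted.

**Theorem 2.** Let $m=2$. For measurable $\alpha:\mathbb R^2_{\ge0}\to[0,1]$ put $a=E\alpha(v)$ and $\delta=v_1-v_2$. For $0<a<1$ let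
$$M(\alpha)=E[\alpha v_1+(1-\alpha)v_2]-\max\Big\{0,\ \frac{\mathrm{Cov}(\alpha,v_2)}{1-a},\ -\frac{\mathrm{Cov}(\alpha,v_1)}{a}\Big\},$$
and let $M(\alpha)=Ev_1$ if $a=1$, $M(\alpha)=Ev_2$ if $a=0$. Then:

1. $\mathrm{OPT}(F)=\max_\alpha M(\alpha)$, and the maximum is attained. It is achieved by a pricing mechanism with at most two signals.
2. Either no information is optimal, with $\mathrm{OPT}=\max\{Ev_1,Ev_2\}$; or there is an optimal $\alpha$ that separates by a line: there are $\kappa_1,\kappa_2\ge0$ with $\kappa_1\kappa_2=0$ and $c\in\mathbb R$ such that $\alpha=1$ where $(1+\kappa_1)v_1-(1+\kappa_2)v_2>c$ and $\alpha=0$ where it is $<c$.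

No assumption is made on the dependence between $v_1$ and $v_2$.

## 3. Prices that realize a cut

**Lemma 1.** Pricing mechanisms with garblings of $s$ having at most two signals achieve revenue at least

(i) $EW_1$ and $EW_2$;

(ii) $F_2(\beta)$, for every cut $\beta$ with $m(\beta)\le EW_2$.

*Proof.* (i) Give no information, price product $i$ at $EW_i$ and the other product prohibitively. (For strict preferences, use $EW_i-\varepsilon$.)

(ii) If $a=0$ then $\beta=1$ almost surely and $F_2(\beta)=EW_2$, so (i) applies. Let $a>0$, and put $\delta_A=w_{A1}-w_{A2}$, $\delta_B=w_{B1}-w_{B2}$. By (1), $F_2(\beta)=a\delta_A+w_{B2}$. The hypothesis says $w_{B2}\le EW_2=aw_{A2}+bw_{B2}$, so $w_{B2}\le w_{A2}$.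

If $\delta_A\le\delta_B$, the cut sorts buyers the wrong way and no information is at least as good. Indeed $\delta_A\le a\delta_A+b\delta_B=E[W_1-W_2]$, so
$$F_2(\beta)\le aE[W_1-W_2]+EW_2=aEW_1+bEW_2\le\max\{EW_1,EW_2\},$$
and (i) applies.

If $\delta_A>\delta_B$, send $A$ or $B$ and post $p_2=w_{B2}-\varepsilon$, $p_1=w_{B2}+\delta_A-2\varepsilon$ with $0\le\varepsilon<\delta_A-\delta_B$.

- Message $A$: product 1 yields $w_{A1}-w_{B2}-\delta_A+2\varepsilon=w_{A2}-w_{B2}+2\varepsilon\ge0$, and product 2 yields $w_{A2}-w_{B2}+\varepsilon$. So product 1 is optimal.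
- Message $B$: product 2 yields $\varepsilon\ge0$, and product 1 yields $\delta_B-\delta_A+2\varepsilon<\varepsilon$. So product 2 is optimal.

For $\varepsilon>0$ these choices are strict, and revenue is $ap_1+bp_2\to w_{B2}+a\delta_A=F_2(\beta)$ as $\varepsilon\to0$. For $\varepsilon=0$, with ties in the seller's favor, revenue is at least $F_2(\beta)$. $\square$

The condition in (ii) matters. By (2), if $m(\beta)>EW_2$ then $F_2(\beta)>F_1(\beta)$, whereas $F_1(\beta)$ is the entire surplus of the assignment "$A$ gets 1, $B$ gets 2".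

## 4. Buyers who favor product 1 and buyers who favor product 2

From here to Section 10, fix $s$ and a menu with revenue $R$. Let
$$u(v)=\sup\{x\cdot v-p\}\quad\text{over the menu and }(0,0).$$
As a supremum of affine functions with slopes $x\ge0$, $u$ is convex and nondecreasing. Since a.e. type has an optimal option, $0\le u(0)\le u(W)<\infty$. Since $-p\le u(0)$ for every option, $u(v)\le u(0)+v_1+v_2$.

**Step 0a (no negative prices).** The aim is to assume $u(0)=0$. Suppose $u_0:=u(0)>0$. Then every type has $u(W)\ge u_0>0$ and so buys from the menu. Add $u_0$ to every menu price. Each type's chosen option now has utility $u(W)-u_0\ge0$ and is still optimal; revenue rises by $u_0$; and the new value of $u(0)$ is $\max\{0,u_0-u_0\}=0$. It suffices to beat this larger revenue, so assume $u(0)=0$. This says $p\ge0$ for every option. Let $(x,p)=(x(s),p(s))$ be the chosen option, so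
$$p=x\cdot W-u(W),\qquad R=E[p],\qquad 0\le p\le x\cdot W\le\max(W_1,W_2).$$

**Step 0b (splitting the types).** The aim is to separate the cases in which all surplus can be collected. Let $I=\{W_1\ge W_2\}$ and $J=\{W_2>W_1\}$; below only the weak inequalities $W_1\ge W_2$ on $I$ and $W_2\ge W_1$ on $J$ are used. Always $R\le E\max(W_1,W_2)$. If $P(J)=0$ or $P(I)=0$, then $E\max(W_1,W_2)$ is $EW_1$ or $EW_2$, and Lemma 1(i) finishes. Otherwise let $w_I=E[W\mid I]$ and $w_J=E[W\mid J]$.

**Case 1: $w_{I2}\le w_{J2}$ and $w_{J1}\le w_{I1}$.** Reveal only whether $I$ or $J$ occurred, and post $p_1=w_{I1}$, $p_2=w_{J2}$. Message $I$ gets $0$ from product 1 and $w_{I2}-w_{J2}\le0$ from product 2. Message $J$ gets $0$ from product 2 and $w_{J1}-w_{I1}\le0$ from product 1. Revenue is $P(I)w_{I1}+P(J)w_{J2}=E\max(W_1,W_2)\ge R$.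

For strict preferences: if $w_{I2}<w_{J2}$, lower $p_1,p_2$ by $\varepsilon/2,\varepsilon$; then message $I$ compares $\varepsilon/2$ with $w_{I2}-w_{J2}+\varepsilon<\varepsilon/2$ (small $\varepsilon$), and message $J$ compares $\varepsilon$ with at most $\varepsilon/2$. If $w_{J1}<w_{I1}$, lower them by $\varepsilon,\varepsilon/2$, symmetrically. If both are equalities, $w_{I1}\ge w_{I2}=w_{J2}\ge w_{J1}=w_{I1}$, so $E\max(W_1,W_2)=EW_1$ and Lemma 1(i) applies. This is what happened in Example B.

**Case 2: otherwise.** Either $w_{I2}>w_{J2}$ or $w_{J1}>w_{I1}$. Exchanging the names of the products and of $I,J$ turns the second into the first. So from now on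
$$t:=E[W_2\mid I]>E[W_2\mid J],\qquad N:=P(I)\in(0,1),\qquad\text{and hence } t>0.\tag{3}$$

**Two types by hand.** Suppose $s$ takes only two values, one in $I$ and one in $J$, so $W$ is $w_I$ or $w_J$. Let $(x,p)$ be the option chosen by $J$. Then $p\le x\cdot w_J$. Type $I$ could take the same option, so $u(w_I)\ge x\cdot w_I-p$, and he pays at most $w_{I1}-u(w_I)$. Since $N+P(J)=1$,
$$R\le N\big(w_{I1}-x\cdot w_I+p\big)+P(J)p=Nw_{I1}-Nx\cdot w_I+p\le Nw_{I1}+x\cdot(w_J-Nw_I).$$
The right side is affine in $x$ on the triangle with vertices $0,e_1,e_2$, so it is at most its largest vertex value.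

- At $x=0$: $Nw_{I1}\le EW_1$.
- At $x=e_1$: $w_{J1}$. Here $w_{J1}\le w_{J2}<w_{I2}\le w_{I1}$, so $w_{J1}\le EW_1$.
- At $x=e_2$: $N(w_{I1}-w_{I2})+w_{J2}=F_2(\mathbf 1_J)$, and $m(\mathbf 1_J)=w_{J2}<EW_2$.

Lemma 1 finishes. So Theorem 1 holds for two types, and the only cut needed is $I$ against $J$.

**Pooling all of $J$ is not enough.** The natural next move is to replace each group by its mean and quote the two-type bound. Example A shows where this breaks. There $I$ is the single type $(4,2)$, $N=\tfrac14$, $t=2>\tfrac76=E[W_2\mid J]$. After revealing only $I$ or $J$, the two-type bound says that no menu earns more than $\max\{Nw_{I1},w_{J1},F_2(\mathbf 1_J)\}=\max\{1,0,\tfrac53\}=\tfrac53$. But if $s$ is revealed in full, prices $(4,3)$ sell to $(4,2)$ and $(0,3)$ and earn $\tfrac{4+3}4=\tfrac74>\tfrac53$. A menu can screen inside $J$, and pooling destroys this. So the cut must in general pass through the inside of $J$, and its position must be read off from the menu.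

## 5. The rent of the group $I$

**Step 1.** The aim is to bound revenue from $I$ by one number of the menu. Let $r:=u(t,t)$. On $I$, $x\cdot W\le\sigma W_1\le W_1$, so $p\le W_1-u(W)$. For every option $(x',p')$ of the menu, and for $(0,0)$, $E[u(W)\mid I]\ge x'\cdot w_I-p'$; taking suprema, $E[u(W)\mid I]\ge u(w_I)$ (Jensen's inequality). Since $w_I=(E[W_1\mid I],t)$ with $E[W_1\mid I]\ge t$ and $u$ is nondecreasing, $u(w_I)\ge r$. Hence
$$R\le E[W_1;I]-Nr+E[p;J].\tag{4}$$

The group $I$ has become the single number $r$. It remains to bound the payments in $J$ in a way that remembers $r$.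

## 6. Levels: the menu on the axis $v_1=0$ as a random price

**Step 2.** The aim is to write the menu, as seen by buyers who value only product 2, as a random posted price for product 2, and then to adjust these prices so that they account for $r$ exactly.

Let $\tilde u(y)=u(0,y)$ for $y\ge0$. It is convex and nondecreasing, has slopes in $[0,1]$, and $\tilde u(0)=0$. For $\tau\in(0,1)$ put
$$Y(\tau)=\inf\{y\ge0:\tilde u'_+(y)>\tau\}\in[0,\infty],$$
which is nondecreasing in $\tau$. Since $\tilde u'_+$ is nondecreasing, $\{z:\tilde u'_+(z)>\tau\}$ is an interval unbounded to the right (or empty) with left end $Y(\tau)$. By Tonelli,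
$$\tilde u(y)=\int_0^y\tilde u'_+(z)\,dz=\int_0^1\big|\{z\in[0,y]:\tilde u'_+(z)>\tau\}\big|\,d\tau=\int_0^1(y-Y(\tau))^+\,d\tau.\tag{5}$$
This is the utility of value $y$ when product 2 is offered at price $Y(\tau)$ with $\tau$ uniform. We call $Y(\tau)$ the levels of the menu.

**Truncation.** The random price gives value $t$ the rent $\tilde u(t)$, but the menu gives type $(t,t)$ the rent $r$, which may be larger, because $(t,t)$ can use options containing product 1. Now $\tilde u(t)=u(0,t)\le u(t,t)=r$, and $r\le t$ because $\sigma t-p\le t$. The function $y\mapsto\int_0^1(t-\min(Y(\tau),y))\,d\tau$ is continuous on $[0,t]$. At $y=0$ it equals $t$; at $y=t$ it equals $\int_0^1(t-Y)^+d\tau=\tilde u(t)$. By the intermediate value theorem there is $\hat Y\in[0,t]$ such that $\tilde Y:=\min(Y,\hat Y)$ satisfies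
$$\int_0^1(t-\tilde Y(\tau))\,d\tau=r.\tag{6}$$
Note $0\le\tilde Y\le\hat Y\le t$, and $\tilde Y$ is nondecreasing. Lowering the levels in this way does not change the formula for small $y$: if $0\le y\le\hat Y$ then $(y-\tilde Y)^+=\max\{(y-Y)^+,(y-\hat Y)^+\}=(y-Y)^+$, so
$$\tilde u(y)=\int_0^1(y-\tilde Y(\tau))^+\,d\tau\qquad(0\le y\le\hat Y).\tag{7}$$

**Lemma 2.** Let $C(q)=\int_0^q\tilde Y(\tau)\,d\tau$ for $q\in[0,1]$. For every option $(x,p)$ of the menu, and for $(0,0)$,
$$p\ge C(x_2).\tag{8}$$

*Proof.* If $x_2=0$ this is $p\ge0$. Let $x_2>0$ and $\bar y=\sup_{\tau<x_2}\tilde Y(\tau)\le\hat Y$. Type $(0,\bar y)$ may take the option, so $\tilde u(\bar y)\ge x_2\bar y-p$. By monotonicity, $\tilde Y\le\bar y$ for $\tau<x_2$ and $\tilde Y\ge\bar y$ for $\tau>x_2$, so (7) gives $\tilde u(\bar y)=\int_0^{x_2}(\bar y-\tilde Y)\,d\tau$. Therefore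
$$p\ge x_2\bar y-\int_0^{x_2}(\bar y-\tilde Y)\,d\tau=\int_0^{x_2}\tilde Y\,d\tau=C(x_2).\qquad\square$$

**Example C.** Take the menu $(e_1,\tfrac52)$, $(\tfrac12e_2,1)$, $(e_2,3)$ and $t=4$. On the axis, $\tilde u(y)=\max\{0,\tfrac y2-1,y-3\}$, with kinks at $2$ and $4$. So $Y=2$ for $\tau<\tfrac12$ and $Y=4$ for $\tau\ge\tfrac12$. Here $\tilde u(4)=1$, while $r=u(4,4)=\max\{\tfrac32,1,1\}=\tfrac32$. Truncating at $\hat Y=3$ gives $\int(4-\tilde Y)=\tfrac12\cdot2+\tfrac12\cdot1=\tfrac32=r$. Then $C(q)=2q$ for $q\le\tfrac12$ and $C(1)=\tfrac52$; (8) reads $\tfrac52\ge0$, $1\ge1$, $3\ge\tfrac52$ for the three options.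

In Example A with prices $(4,3)$: $\tilde u(y)=(y-3)^+$, $Y\equiv3$, $t=2$, $r=u(2,2)=0$, and $\hat Y=2$, so $\tilde Y\equiv2=t$.

## 7. A pointwise bound on payments in $J$

If the menu were literally a random price, its revenue would be an average of revenues of single prices, and one price would do at least as well as the average. The aim of this section is a bound of that shape for the actual menu: the payment of a type in $J$ is at most an average, over the levels, of a function of one level.

To see which function to use, suppose that there is one level, $\tilde Y\equiv Y<t$, and consider a type $v\in J$ with $v_2<Y$. The proof below will produce a number $y\in[0,1]$ with $p=yY$ and $y(Y-v_2)\le v_1(1-y)(1-Y/t)$. Dividing by $1-Y/t$, this says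
$$p=yY\le y\Big(Y-\frac{Y-v_2}{1-Y/t}\Big)+(1-y)v_1 .$$
So $p$ is at most the larger of $v_1$ and the number in parentheses. This motivates the next definition.

**Definition.** For $0\le Y<t$ let
$$L_Y(y)=Y-\frac{Y-y}{1-Y/t}.$$
For $0\le Y\le t$ and $v_2\ge v_1\ge0$ let
$$\psi_Y(v)=\begin{cases}v_2,& v_2\ge Y,\\ \max\{v_1,L_Y(v_2)\},&v_2<Y<t,\\ v_1,& v_2<Y=t.\end{cases}$$

For $y<Y$ we have $L_Y(y)\le y$, since $1/(1-Y/t)\ge1$. Hence
$$0\le v_1\le\psi_Y(v)\le v_2 .$$
For instance, if $t=4$ and $Y=2$, then $L_2(y)=2-2(2-y)=2y-2$, so $\psi_2(0,\tfrac32)=1$ and $\psi_2(\tfrac12,1)=\tfrac12$.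

**Lemma 3.** On $J$: $\displaystyle p\le\int_0^1\psi_{\tilde Y(\tau)}(W)\,d\tau.$

*Proof.* Fix a type $v=W(s)$ in $J$, with chosen option $(x,p)$.

**High types, $v_2\ge\hat Y$.** Every level is at most $\hat Y\le v_2$, so the right side is $v_2$, and $p\le x\cdot v\le v_2$.

Now let $v_2<\hat Y$, so that (7) applies at $y=v_2$.

**Locating the payment on the curve $C$.** The aim is to replace $x_2$ by a quantity tied to $p$. Since $u(v)\ge u(0,v_2)=\tilde u(v_2)$,
$$p=x\cdot v-u(v)\le v_2-\tilde u(v_2)=\int_0^1\big(v_2-(v_2-\tilde Y)^+\big)d\tau=\int_0^1\min(v_2,\tilde Y)\,d\tau\le C(1).$$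
$C$ is continuous and nondecreasing with $C(0)=0\le p\le C(1)$. Let $y$ be the largest element of $[0,1]$ with $C(y)=p$. Then $x_2\le y$: if $x_2>y$, then by (8) $p\ge C(x_2)\ge C(y)=p$, so $C(x_2)=p$, contradicting the choice of $y$.

**Using the rent $r$.** The aim is to bound the total probability $\sigma$. Type $(t,t)$ may take the option, so $r\ge\sigma t-p$, that is, $\sigma\le(p+r)/t$. Since $v_2-v_1\ge0$,
$$p+\tilde u(v_2)\le p+u(v)=x\cdot v=\sigma v_1+x_2(v_2-v_1)\le\frac{v_1}t(p+r)+y(v_2-v_1).$$
Insert $p=\int_0^y\tilde Y$, $r=\int_0^1(t-\tilde Y)$ from (6), and $\tilde u(v_2)=\int_0^1(v_2-\tilde Y)^+$ from (7), and collect the integrand of left minus right. For $\tau<y$ it is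
$$\tilde Y+(v_2-\tilde Y)^+-\frac{v_1}t\tilde Y-\frac{v_1}t(t-\tilde Y)-(v_2-v_1)=\tilde Y-v_2+(v_2-\tilde Y)^+=(\tilde Y-v_2)^+.$$
The terms $\frac{v_1}t\tilde Y$ cancel; this is why the levels were truncated to make (6) an equality. For $\tau>y$ the integrand is $(v_2-\tilde Y)^+-v_1(1-\tilde Y/t)$. Therefore
$$\int_0^y(\tilde Y-v_2)^+d\tau+\int_y^1(v_2-\tilde Y)^+d\tau\le v_1\int_y^1\Big(1-\frac{\tilde Y}t\Big)d\tau.\tag{9}$$

**Comparing with the average of $\psi$.** Let $z=\sup\{\tau:\tilde Y(\tau)\le v_2\}$, or $z=0$ if this set is empty. By monotonicity $\tilde Y\le v_2$ on $(0,z)$, where $\psi_{\tilde Y}(v)=v_2$, and $\tilde Y>v_2$ on $(z,1)$.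

If $y\le z$, then $p=C(y)\le yv_2\le zv_2\le\int_0^1\psi_{\tilde Y}(v)\,d\tau$, since $\psi\ge0$.

If $y>z$, let $k=1-\frac1t\sup_{\tau<y}\tilde Y(\tau)\ge0$. For $\tau>y$, monotonicity gives $1-\tilde Y/t\le k$. The integrand $\tilde Y-v_2$ is positive on $(z,y)$, an interval of positive length, and $(\tilde Y-v_2)^+=0$ on $(0,z)$. Dropping the second, nonnegative integral in (9),
$$0<\int_z^y(\tilde Y-v_2)\,d\tau\le v_1(1-y)k .$$
Hence $k>0$. On $(z,y)$ we have $1-\tilde Y/t\ge k>0$, so there $v_2<\tilde Y<t$ and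
$$\int_z^y\frac{\tilde Y-v_2}{1-\tilde Y/t}\,d\tau\le\frac1k\int_z^y(\tilde Y-v_2)\,d\tau\le v_1(1-y).$$
Now use $\psi=v_2$ on $(0,z)$, $\psi\ge L_{\tilde Y}(v_2)$ on $(z,y)$ and $\psi\ge v_1$ on $(y,1)$:
$$\int_0^1\psi_{\tilde Y}(v)\,d\tau\ge zv_2+\int_z^y\Big(\tilde Y-\frac{\tilde Y-v_2}{1-\tilde Y/t}\Big)d\tau+(1-y)v_1\ge zv_2+\int_z^y\tilde Y\,d\tau\ge\int_0^y\tilde Y\,d\tau=p,$$
the last inequality because $\tilde Y\le v_2$ on $(0,z)$. $\square$

## 8. From the whole menu to one level

**Step 3.** The aim is to keep a single level. For $Y\in[0,t]$ let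
$$K_Y:=E[W_1;I]-N(t-Y)+E[\psi_Y(W);J].\tag{10}$$
In (4) replace $r$ by (6) and $p$ by the bound of Lemma 3. The function $(Y,v)\mapsto\psi_Y(v)$ is Borel with $0\le\psi_Y(v)\le v_2$, and $\tilde Y$ is monotone, so Fubini applies and
$$R\le\int_0^1K_{\tilde Y(\tau)}\,d\tau .$$
A mean over $(0,1)$ is at most some value of the function, so there is $Y\in[0,t]$ with $R\le K_Y$. Fix it.

In Example A with prices $(4,3)$, $\tilde Y\equiv t=2$ and $K_2=1-0+\tfrac14\cdot3+\tfrac12\cdot0=\tfrac74=R$.

## 9. From one level to a cut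

**Lemma 4.** Either $K_Y\le EW_1$, or there is an event $\beta\subset J$ with $P(\beta)>0$ and $K_Y\le\min\{F_1(\beta),F_2(\beta)\}$.

Here the event $\beta$ is identified with the cut $\mathbf 1_\beta$.

*Proof.* **Choice of a core.** The types of $J$ that must be assigned product 2 are those for which $\psi_Y$ may exceed $W_1$. Let $J_0$ be the set of types in $J$ with $W_2\ge Y$, or with $W_2<Y<t$ and $L_Y(W_2)>W_1$. On $J\setminus J_0$ we have $W_2<Y$ and $\psi_Y=W_1$. If $P(J_0)=0$, then $K_Y\le E[W_1;I]+E[W_1;J]=EW_1$ and we are done. Otherwise let $Q_0=P(J_0)$ and $m_0=E[W_2\mid J_0]$.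

**Comparison with $F_1$ and $F_2$.** Let $J_0\subset\beta\subset J$ and $m=m(\beta)=E[W_2\mid\beta]$. Here $F_1(\beta)=E[W_1;I]+E[W_1;J\setminus\beta]+E[W_2;\beta]$. Since $\psi_Y=W_1$ on $J\setminus\beta$,
$$F_1(\beta)-K_Y=N(t-Y)+E[W_2-\psi_Y;\beta]\ge0 .$$
Next, $EW_2=Nt+P(\beta)m+E[W_2;J\setminus\beta]$ and $m=m\,(N+P(\beta)+P(J\setminus\beta))$, so
$$m-EW_2=-N(t-m)+E[m-W_2;J\setminus\beta].$$
Adding the two lines and using (2),
$$F_2(\beta)-K_Y=-N(Y-m)+E[m-W_2;J\setminus\beta]+E[W_2-\psi_Y;\beta].\tag{11}$$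
Since $K_Y\le F_1(\beta)$ holds for all such $\beta$, the aim is now to make (11) nonnegative, or to show $K_Y\le EW_1$.

**(a) $m_0\ge Y$.** Take $\beta=J_0$, so $m=m_0$. The first term of (11) is $N(m_0-Y)\ge0$. The second is $\ge0$ because $W_2<Y\le m_0$ on $J\setminus J_0$. The third is $\ge0$ because $\psi_Y\le W_2$.

**(b) $m_0<Y$.** Then $Y<t$: for $Y=t$ we have $J_0=\{W_2\ge t\}\cap J$, hence $m_0\ge t=Y$. On $J_0$, $\psi_Y=g(W_2)$ with $g(y)=y$ for $y\ge Y$ and $g(y)=L_Y(y)$ for $y<Y$. The function $g$ is continuous at $Y$, with slope $t/(t-Y)\ge1$ below $Y$ and slope $1$ above, so it is concave. By Jensen, $E[\psi_Y;J_0]\le Q_0\,g(m_0)=Q_0L_Y(m_0)$.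

Take $\beta=J_0\cup\{W\in J\setminus J_0:W_2>m_0\}$. We add to the core only types whose $W_2$ exceeds its mean, so $m\ge m_0$. In (11):

- the first term is $N(m-Y)\ge-N(Y-m_0)$;
- the second is $\ge0$, because $W_2\le m_0\le m$ on $J\setminus\beta$;
- in the third, $W_2-\psi_Y=W_2-W_1\ge0$ on $\beta\setminus J_0$, so it is at least $E[W_2-\psi_Y;J_0]\ge Q_0(m_0-L_Y(m_0))$.

Moreover $m_0-L_Y(m_0)=(Y-m_0)\big(\frac t{t-Y}-1\big)=(Y-m_0)\frac Y{t-Y}$. Hence
$$F_2(\beta)-K_Y\ge(Y-m_0)\Big[\frac{Q_0Y}{t-Y}-N\Big].$$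
If $Q_0Y\ge N(t-Y)$, this is $\ge0$ and we are done. If $Q_0Y<N(t-Y)$, product 2 is not worth selling. Since $\psi_Y=W_1$ on $J\setminus J_0$, $W_1\ge0$, and $L_Y(m_0)\le m_0\le Y$,
$$EW_1-K_Y=N(t-Y)+E[W_1-\psi_Y;J_0]\ge N(t-Y)-Q_0L_Y(m_0)\ge N(t-Y)-Q_0Y>0.\qquad\square$$

## 10. Adjusting the cut: end of the proof of Theorem 1

**Step 4.** The aim is to meet the condition $m(\beta)\le EW_2$ of Lemma 1(ii). Recall $R\le K_Y$.

If $K_Y\le EW_1$, Lemma 1(i) gives pricing revenue at least $EW_1\ge R$. Otherwise take $\beta$ from Lemma 4.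

If $m(\beta)\le EW_2$, Lemma 1(ii) gives pricing revenue at least $F_2(\beta)\ge K_Y\ge R$.

If $m(\beta)>EW_2$, enlarge the cut: let $\beta_\theta=\mathbf 1_\beta+\theta\mathbf 1_{J\setminus\beta}$ for $\theta\in[0,1]$. Since $E\beta_\theta\ge P(\beta)>0$, the number $m(\beta_\theta)$ is continuous in $\theta$. At $\theta=0$ it exceeds $EW_2$. At $\theta=1$ it equals $E[W_2\mid J]$, which is less than $EW_2=Nt+(1-N)E[W_2\mid J]$ by (3). Choose $\theta$ with $m(\beta_\theta)=EW_2$. Then by (2)
$$F_2(\beta_\theta)=F_1(\beta_\theta)=F_1(\beta)+\theta E[W_2-W_1;J\setminus\beta]\ge F_1(\beta)\ge K_Y\ge R,$$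
and Lemma 1(ii) applies to $\beta_\theta$.

In every case a pricing mechanism, with a garbling of $s$ into at most two signals, earns at least $R$. Thus $\mathrm{OPT}(F)\le\mathrm{REV}_{\rm price}(F)$, and the reverse inequality holds because pricing mechanisms are menus. This proves Theorem 1. $\blacksquare$

In Example A with prices $(4,3)$ we had $Y=t=2$. The core is $J_0=\{(0,3)\}$ with $m_0=3\ge Y$, so (a) gives $\beta=\{(0,3)\}$, and $F_1(\beta)=\tfrac74$. But $m(\beta)=3>\tfrac{11}8=EW_2$. The equation $\frac{3/4+\theta/8}{1/4+\theta/2}=\tfrac{11}8$ has the solution $\theta=\tfrac{13}{18}$. Then $b=\tfrac14+\tfrac{13}{36}=\tfrac{11}{18}$ and $a=\tfrac7{18}$, $w_A=(\tfrac{18}7,\tfrac{11}8)$ and $w_B=(0,\tfrac{11}8)$. Prices $p_1=\tfrac{18}7$, $p_2=\tfrac{11}8$ earn $1+\tfrac{11}{18}\cdot\tfrac{11}8=\tfrac{265}{144}>\tfrac{252}{144}=\tfrac74$.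

## 11. The value of the optimum as a maximum over cuts of $v$

We turn to Theorem 2. For $0<a<1$ let $A,B$ be two signals with $P(A\mid v)=\alpha(v)$, and $w_A=E[v\mid A]$, $w_B=E[v\mid B]$. From $E[\alpha v_i]=aw_{Ai}$ and $Ev_i=aw_{Ai}+(1-a)w_{Bi}$,
$$\mathrm{Cov}(\alpha,v_i)=a(1-a)(w_{Ai}-w_{Bi}).$$
Hence
$$\frac{\mathrm{Cov}(\alpha,v_2)}{1-a}=a(w_{A2}-w_{B2})=Ev_2-w_{B2},\qquad-\frac{\mathrm{Cov}(\alpha,v_1)}a=(1-a)(w_{B1}-w_{A1})=Ev_1-w_{A1}.\tag{12}$$
With $f_1(\alpha)=E[\alpha v_1+(1-\alpha)v_2]=Ev_2+E[\alpha\delta]$, this says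
$$M(\alpha)=f_1-\max\{0,\ Ev_2-w_{B2},\ Ev_1-w_{A1}\}.$$
So $M$ is the full surplus minus the larger of the two possible rents. Exchanging the products together with $\alpha\leftrightarrow1-\alpha$ leaves $f_1$ unchanged and swaps the two rents in (12), so $M$ is invariant under this exchange.

**Step 5 ($M(\alpha)\le\mathrm{REV}_{\rm price}$, with at most two signals).** If $a\in\{0,1\}$ this is Lemma 1(i). Let $0<a<1$.

- If $\mathrm{Cov}(\alpha,\delta)\le0$: $M(\alpha)\le f_1=Ev_2+E[\alpha\delta]\le Ev_2+aE\delta=aEv_1+(1-a)Ev_2\le\max\{Ev_1,Ev_2\}$, and Lemma 1(i) applies.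
- If $\mathrm{Cov}(\alpha,\delta)>0$ and $\mathrm{Cov}(\alpha,v_2)\ge0$: then $\mathrm{Cov}(\alpha,v_1)>0$, so the maximum is its second entry and $M(\alpha)=f_1-(Ev_2-w_{B2})$. With full information as $s$, so that $W=v$, this is $F_2(1-\alpha)$, and $m(1-\alpha)=w_{B2}\le Ev_2$ by (12). Lemma 1(ii) applies.
- If $\mathrm{Cov}(\alpha,\delta)>0$ and $\mathrm{Cov}(\alpha,v_1)\le0$: exchanging the products gives the previous case.
- If $\mathrm{Cov}(\alpha,v_2)<0<\mathrm{Cov}(\alpha,v_1)$: then $M(\alpha)=f_1$. Post $p_1=w_{A1}$, $p_2=w_{B2}$. Since $w_{A2}<w_{B2}$ and $w_{B1}<w_{A1}$, message $A$ gets $0$ from product 1 and a negative amount from product 2, and message $B$ gets $0$ from product 2 and a negative amount from product 1. Revenue is $aw_{A1}+(1-a)w_{B2}=f_1$. (Lowering both prices by a small $\varepsilon$ makes the choices strict.)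

**Step 6 ($\mathrm{OPT}\le\sup M$).** The aim is to check that each upper bound of Sections 4–10 is itself a value of $M$, or at most one. Up to exchanging the products, under which $M$ is invariant, every revenue $R$ was bounded by one of the following.

- $EW_1=Ev_1$ or $EW_2=Ev_2$. These are $M(1)$ and $M(0)$.
- The revenue $E\max(W_1,W_2)$ of Case 1, with $P(I),P(J)>0$. Let $\alpha(v)=P(I\mid v)$. Since $I$ is an event of $s$, $E[\alpha v_i]=E[v_i;I]=E[W_i;I]$. So $w_A=w_I$ and $w_B=w_J$, and Case 1 says $\mathrm{Cov}(\alpha,v_2)\le0\le\mathrm{Cov}(\alpha,v_1)$. Hence $M(\alpha)=f_1=P(I)w_{I1}+P(J)w_{J2}=E\max(W_1,W_2)$.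
- $F_2(\beta)$ for a cut with $m(\beta)\le EW_2$. By the proof of Lemma 1, either $F_2(\beta)\le\max\{Ev_1,Ev_2\}$, or $0<a<1$, $\delta_A>\delta_B$ and $w_{A2}\ge w_{B2}$. In the latter case $w_{A1}-w_{B1}>w_{A2}-w_{B2}\ge0$. Let $\alpha(v)=P(A\mid v)$. It has the same $a$, $w_A$ and $w_B$ as the cut, the maximum in $M$ is $a(w_{A2}-w_{B2})=EW_2-m(\beta)$, and $M(\alpha)=F_1(\beta)-(EW_2-m(\beta))=F_2(\beta)$.

With Step 5, $\mathrm{OPT}\le\sup_\alpha M(\alpha)\le\mathrm{REV}_{\rm price}\le\mathrm{OPT}$, so all are equal.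

**Step 7 (the supremum is attained).** The set $\{\alpha:0\le\alpha\le1\}$ in $L^\infty(F)$, the dual of $L^1(F)$, lies in the unit ball. It is weak-$*$ closed, being defined by $E[\alpha h]\ge0$ and $E[(1-\alpha)h]\ge0$ for all $0\le h\in L^1(F)$. By the Banach–Alaoglu theorem it is weak-$*$ compact. Since $1,v_1,v_2\in L^1(F)$, the map $\alpha\mapsto(E\alpha,E[\alpha v_1],E[\alpha v_2])$ is weak-$*$ continuous and linear, so its image is compact and convex in $\mathbb R^3$. For $0<a<1$, $M$ is a continuous function of these three moments.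

Take $\alpha_n$ with $M(\alpha_n)\to\sup M$. Along a subsequence the moments converge to those of some $\alpha$, with $a=E\alpha$. If $0<a<1$, then $M(\alpha)=\sup M$ by continuity. If $a=1$, then $a_n=E\alpha_n\to1$, and in every case
$$M(\alpha_n)\le\max\big\{f_1(\alpha_n),Ev_1\big\}\quad\text{for large } n,\qquad f_1(\alpha_n)=Ev_1-E[(1-\alpha_n)\delta].$$
For every $k>0$, $E[(1-\alpha_n)|\delta|]\le k(1-a_n)+E[|\delta|;|\delta|>k]$. Letting $n\to\infty$ and then $k\to\infty$, $f_1(\alpha_n)\to Ev_1$. So $\sup M\le Ev_1=M(1)$. The case $a=0$ is the same with the products exchanged, giving $\sup M\le Ev_2=M(0)$. Thus a maximizer exists. By Step 5 a pricing mechanism with at most two signals earns at least its value, which is $\mathrm{OPT}$. This proves part 1.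

## 12. Optimal cuts lie along a line

**Step 8 (a supporting weight).** Suppose $\mathrm{OPT}>\max\{Ev_1,Ev_2\}$, and let $\alpha^*$ be optimal. Then $a=E\alpha^*\in(0,1)$. The aim is to show that $\alpha^*$ maximizes a linear functional. On the convex set $\{\alpha:E\alpha=a\}$, $M=\min\{g_1,g_2,g_3\}$ with
$$g_1=f_1,\qquad g_2=f_1-\frac{E[\alpha v_2]-aEv_2}{1-a},\qquad g_3=f_1+\frac{E[\alpha v_1]-aEv_1}a ,$$
all affine in $\alpha$ because $a$ is fixed. Let $V=M(\alpha^*)$ and let $G\subset\mathbb R^3$ be the convex set of vectors $(g_1,g_2,g_3)(\alpha)$ with $E\alpha=a$. Since $V$ is the maximum of $M$, $G$ does not meet the open convex set $\{y:y_i>V\text{ for all }i\}$. By the separating hyperplane theorem there is $\lambda\ne0$ with $\lambda\cdot g\le\lambda\cdot y$ for all $g\in G$ and all such $y$. Letting $y_i\to\infty$ shows $\lambda_i\ge0$; normalize $\sum\lambda_i=1$. Letting $y\to(V,V,V)$ gives $\lambda\cdot g\le V$ on $G$. At $g^*=g(\alpha^*)$ we have $g_i^*\ge V$ for all $i$, so $\lambda\cdot g^*\ge V$.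 Hence $\lambda\cdot g^*=V$, and $\lambda_i>0$ only where $g_i^*=V$. So $\alpha^*$ maximizes $\lambda\cdot g$ on $\{E\alpha=a\}$. Up to a constant,
$$\lambda\cdot g=E[\alpha\,\ell(v)],\qquad\ell=(1+\kappa_1)v_1-(1+\kappa_2)v_2,\qquad\kappa_1=\frac{\lambda_3}a,\quad\kappa_2=\frac{\lambda_2}{1-a}.$$

**Step 9 (threshold form).** The aim is to show that a maximizer of $E[\alpha\ell]$ given $E\alpha=a$ is a threshold rule; this is the Neyman–Pearson lemma. Let $c=\inf\{q:P(\ell>q)\le a\}$, finite because $0<a<1$. By right-continuity $P(\ell>c)\le a$, and $P(\ell>q)>a$ for $q<c$ gives $P(\ell\ge c)\ge a$. So there is $\eta\in[0,1]$ such that $\alpha_0=\mathbf 1_{\{\ell>c\}}+\eta\mathbf 1_{\{\ell=c\}}$ has $E\alpha_0=a$. The variable $(\alpha_0-\alpha^*)(\ell-c)$ is nonnegative: it is $(1-\alpha^*)(\ell-c)$ where $\ell>c$, and $\alpha^*(c-\ell)$ where $\ell<c$. Its expectation is $E[\alpha_0\ell]-E[\alpha^*\ell]\le0$, since $E\alpha_0=E\alpha^*$ and $\alpha^*$ is a maximizer. So it vanishes almost surely, that is, $\alpha^*=1$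 on $\{\ell>c\}$ and $\alpha^*=0$ on $\{\ell<c\}$ a.s. Changing $\alpha^*$ on a null set does not change $M$, so we may drop "a.s."

**Step 10 (only one weight is active).** The aim is $\kappa_1\kappa_2=0$. If $\kappa_1,\kappa_2>0$, then $\lambda_2,\lambda_3>0$, so $g_2^*=g_3^*=V\le g_1^*$. The inequality $g_2^*\le g_1^*$ says $\mathrm{Cov}(\alpha^*,v_2)\ge0$, and $g_3^*\le g_1^*$ says $\mathrm{Cov}(\alpha^*,v_1)\le0$. Hence $\mathrm{Cov}(\alpha^*,\delta)\le0$, and the first item of Step 5 gives $\mathrm{OPT}=M(\alpha^*)\le\max\{Ev_1,Ev_2\}$, a contradiction. This proves part 2: when $\mathrm{OPT}=\max\{Ev_1,Ev_2\}$, no information is optimal by Lemma 1(i), and otherwise $\alpha^*$ separates by the line $\ell=c$. $\blacksquare$
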